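\title{Tsirelson's space and its convexifications do not coarsely embed into superstable Banach spaces}

\begin{abstract}
Let $T$ be the Figiel--Johnson Tsirelson space and $T^{(p)}$ its $p$-convexification, $1\le p<\infty$. We prove that every map $f$ from $T^{(p)}$ into a superstable Banach space with finite expansion modulus $\omega_f$ has compression modulus $\rho_f$ satisfying $\sup_{t>0}\rho_f(t)\le\inf_{t>0}\omega_f(t)$. In particular, neither $T$ nor any $T^{(p)}$ coarsely embeds into a superstable Banach space, which answers a question of Braga and Swift. The proof averages $f$ to a translation-invariant stable function and shows that such a function cannot distinguish repeated averages of the basis, which have small norm, from admissible combinations of the same $\ell_1$-mass, which have large norm.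
\end{abstract}

\section{The question and the theorem}\label{sec:intro}

Let $f\colon M\to M'$ be a map between metric spaces $(M,d)$ and $(M',d')$. For $t\ge0$ put
\[
\omega_f(t)=\sup\{d'(f(x),f(y)) : d(x,y)\le t\},\qquad
\rho_f(t)=\inf\{d'(f(x),f(y)) : d(x,y)\ge t\}.
\]
Both functions are nondecreasing, and $\rho_f(d(x,y))\le d'(f(x),f(y))\le\omega_f(d(x,y))$. The map $f$ is a \emph{coarse embedding} if $\omega_f(t)<\infty$ for all $t\ge0$ and $\rho_f(t)\to\infty$ as $t\to\infty$: points at bounded distance stay at bounded distance, and points far apart stay far apart, with no prescribed rate.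

The targets are described by limits along ultrafilters. An \emph{ultrafilter} $\mu$ on a set $S$ is a family of nonempty subsets of $S$ that is closed under supersets and finite intersections and contains one of $E$, $S\setminus E$ for every $E\subset S$. It is \emph{principal} if it contains a singleton; a nonprincipal ultrafilter on $\mathbb N=\{1,2,\dots\}$ contains every cofinite set. A property holds \emph{for $\mu$-a.e.\ $s$} if the set of $s$ that have it belongs to $\mu$. If $\varphi\colon S\to\mathbb R$ is bounded on some member of $\mu$, there is a unique number $L=\lim_{s,\mu}\varphi(s)$ such that, for each $\varepsilon>0$, $|\varphi(s)-L|<\varepsilon$ for $\mu$-a.e.\ $s$. This limit is linear and monotone in $\varphi$, and a bounded sequence converges to $L$ exactly when its limit along every nonprincipal ultrafilter on $\mathbb N$ is $L$.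

A metric space $(M,d)$ is \emph{stable} if
\[
\lim_{i,\mathcal U}\lim_{j,\mathcal V}d(x_i,y_j)=\lim_{j,\mathcal V}\lim_{i,\mathcal U}d(x_i,y_j)
\]
for all bounded sequences $(x_i)$, $(y_j)$ in $M$ and all nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$. Thus the distance does not record which index went to infinity first. The space $c_0$ is not stable: $\|e_i+(e_1+\dots+e_j)\|_\infty$ is $2$ for $i\le j$ and $1$ for $i>j$. A Banach space $Z$ is \emph{finitely representable} in $Y$ if for every finite-dimensional subspace $F\subset Z$ and every $\varepsilon>0$ there is a linear map $S\colon F\to Y$ with $(1-\varepsilon)\|z\|\le\|Sz\|\le(1+\varepsilon)\|z\|$ on $F$. A Banach space $Y$ is \emph{superstable} if every Banach space finitely representable in $Y$ is stable.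

\begin{example}\label{ex:hilbert}
Hilbert spaces are superstable. A space finitely representable in a Hilbert space satisfies the parallelogram law up to factors arbitrarily close to $1$, hence exactly, so it is a Hilbert space. In a Hilbert space, let $x$ and $y$ be the weak limits of $(x_i)$ along $\mathcal U$ and of $(y_j)$ along $\mathcal V$. Both iterated limits of $\|x_i-y_j\|^2=\|x_i\|^2+\|y_j\|^2-2\operatorname{Re}\langle x_i,y_j\rangle$ equal $\lim_{i,\mathcal U}\|x_i\|^2+\lim_{j,\mathcal V}\|y_j\|^2-2\operatorname{Re}\langle x,y\rangle$.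
\end{example}

Next, the domains. For nonempty finite sets $E,F\subset\mathbb N$, write $E<F$ if $\max E<\min F$ and $n\le E$ if $n\le\min E$. A family of nonempty finite sets with $n\le E_1<\dots<E_n$ is \emph{admissible}. For $x$ in the space $c_{00}$ of finitely supported sequences, $Ex$ is the restriction of $x$ to the coordinates in $E$, and $(e_n)$ is the unit vector basis. The Tsirelson space $T$, in the form defined by Figiel and Johnson (the dual of the original space of Tsirelson), is the completion of $c_{00}$ under the norm satisfying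
\begin{equation}\label{eq:T}
\|x\|_T=\max\Big\{\|x\|_\infty,\ \frac12\sup\Big\{\sum_{l=1}^n\|E_lx\|_T : n\in\mathbb N,\ n\le E_1<\dots<E_n\Big\}\Big\}.
\end{equation}
For $p\in[1,\infty)$ the \emph{$p$-convexification} $T^{(p)}$ is the completion of $c_{00}$ under $\|x\|_{T^{(p)}}=\|(|x_i|^p)_i\|_T^{1/p}$, so that $T^{(1)}=T$. Braga and Swift \cite{BS} ask:

\begin{quote}
Does $T$, or $T^{(p)}$ for some $p\in[1,\infty)$, coarsely embed into a superstable Banach space?
\end{quote}

There is a reason to guess that it does. If $x_1,\dots,x_n\in c_{00}$ have supports $n\le E_1<\dots<E_n$, then \eqref{eq:T} and the triangle inequality in $T$, applied to $(|x_1|^p+\dots+|x_n|^p)$, give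
\[
\frac12\sum_{l=1}^n\|x_l\|_{T^{(p)}}^p\le\Big\|\sum_{l=1}^nx_l\Big\|_{T^{(p)}}^p\le\sum_{l=1}^n\|x_l\|_{T^{(p)}}^p .
\]
So any $n$ successive blocks placed far enough out add as in $\ell_p$, up to the factor $2^{1/p}$. For $p=2$ they add as in a Hilbert space, which is superstable, and a coarse embedding forgives far more than a constant factor. The words ``far enough out'' are the weak point of this guess: how far is enough depends on the number $n$ of blocks, so the norm of $T$ does record which of two parameters, number or position, was chosen first. The answer is negative.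

\begin{theorem}\label{thm:main}
Let $p\in[1,\infty)$, let $Y$ be a superstable Banach space, and let $f\colon T^{(p)}\to Y$ satisfy $\omega_f(t)<\infty$ for all $t\ge0$. Then
\[
\sup_{t>0}\rho_f(t)\le\inf_{t>0}\omega_f(t).
\]
In particular, neither $T$ nor any $T^{(p)}$ coarsely embeds into a superstable Banach space.
\end{theorem}

The last sentence follows because a coarse embedding has $\omega_f(1)<\infty$ and $\sup_t\rho_f(t)=\infty$. The inequality is sharp: the map $f(x)=\delta_x/\sqrt2$ into the Hilbert space $\ell_2(T^{(p)})$ sends distinct points to points at distance $1$, so $\rho_f(t)=\omega_f(t)=1$ for all $t>0$. The scalars may be real or complex; the proof uses only the additive group of $T^{(p)}$, its norm, and vectors with nonnegative coordinates.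

\section{Two blocks in two orders}\label{sec:example}

We first record what will be used of the norm of $T$ besides \eqref{eq:T}. For $x\in c_{00}$ and $E\subset\mathbb N$,
\begin{equation}\label{eq:basic}
\|e_n\|_T=1,\qquad \|x\|_T\le\|x\|_1,\qquad \|Ex\|_T\le\|x\|_T,\qquad \|x\|_T\le\max\{\|x\|_\infty,\tfrac12\|x\|_1\}.
\end{equation}
At most one set of an admissible family contains $n$, so $1\le\|e_n\|_T\le\max\{1,\frac12\|e_n\|_T\}$; this gives the first relation, and the triangle inequality gives the second. For the third, if $E_1<\dots<E_n$ is admissible then the nonempty sets among the $E_l\cap E$ form an admissible family, so $\frac12\sum_l\|E_l(Ex)\|_T\le\|x\|_T$. For the fourth, $\sum_l\|E_lx\|_T\le\sum_l\|E_lx\|_1\le\|x\|_1$.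

\begin{example}\label{ex:two}
Let $x_i=\frac12(e_i+e_{i+1})$ and $y_j=\frac1j\sum_{l=2j+1}^{3j}e_l$, and put $z=x_i+y_j$. We show that
\[
\lim_j\lim_i\|x_i+y_j\|_T=1,\qquad\lim_i\lim_j\|x_i+y_j\|_T=\frac34 .
\]
Let $i>3j$. The support of $z$ has $j+2$ points, all at least $2j+1\ge j+2$, so its singletons are admissible and $\|z\|_T\ge\frac12\|z\|_1=1$. The last relation in \eqref{eq:basic} gives $\|z\|_T\le1$.

Now let $i\ge3$ and $2j>i$. The singletons of $\operatorname{supp}y_j$ are admissible, so $\|y_j\|_T\ge\frac12$, and the admissible family $\{i\},\{i+1\},\operatorname{supp}y_j$ gives $\|z\|_T\ge\frac12(\frac12+\frac12+\frac12)=\frac34$. For the upper bound note that $\|z\|_\infty=\frac12$, and let $n\le E_1<\dots<E_n$. If $\min E_1>i+1$, the family misses $x_i$ and $\sum_l\|E_lz\|_T\le\|y_j\|_1=1$. Otherwise $n\le i+1$, and by \eqref{eq:basic}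
\[
\sum_l\|E_lz\|_T\le\|x_i\|_1+\sum_l\Big(\frac1j+\frac12\|E_ly_j\|_1\Big)\le1+\frac{i+1}j+\frac12 .
\]
Hence $\frac34\le\|z\|_T\le\frac34+\frac{i+1}{2j}$.
\end{example}

A family that wants to see $x_i$ must start early, so it has few sets, too few to cut the long average $y_j$ into singletons; the factor $\frac12$ is then paid twice on $y_j$. If $f\colon T\to Y$ has finite $\omega_f$ and $Y$ is stable, then along ultrafilters, for every $\varepsilon>0$,
\[
\rho_f(1)\le\lim_j\lim_i\|f(x_i)-f(-y_j)\|=\lim_i\lim_j\|f(x_i)-f(-y_j)\|\le\omega_f(\tfrac34+\varepsilon).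
\]
This is the theorem in miniature. It is too weak by itself, since moduli such as $\rho(t)=t/2$ and $\omega(t)=t$ are compatible with it at every scale. We must replace $\frac34$ by an arbitrarily small number and $1$ by an arbitrarily large one, and for that we need many blocks, nested to many levels.

Two things change with many blocks. First, a sum $u+v+w$ has to be split both as $(u+v)+w$ and as $u+(v+w)$, and $\|f(u+v)-f(-w)\|$ differs from $\|f(u)-f(-v-w)\|$. We need a function $N$ of the sum alone, with $\rho_f(\|x\|)\le N(x)\le\omega_f(\|x\|)$, such that iterated limits of $N(x_i+y_j)$ commute. Section~\ref{sec:average} constructs it.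

Second, we need a rule for reordering the parameters. Let $v=\frac1m(e_{n_1}+\dots+e_{n_m})$ and let $w$ be an average of the same kind with length $m'$. Write $\lim_v$ for the iterated limit over the positions $n_1,\dots,n_m$. Two exchanges give
\begin{equation}\label{eq:swap}
\lim_m\lim_v\lim_{m'}\lim_wN(v+w)=\lim_{m'}\lim_w\lim_m\lim_vN(v+w)=\lim_{m'}\lim_m\lim_v\lim_wN(v+w):
\end{equation}
the first exchanges the pair $(m,v)$ with the pair $(m',w)$, and the second, for fixed $m'$, exchanges $w$ with $(m,v)$. On the left, $m'$ is chosen after the positions of $v$, and the estimate of Example~\ref{ex:two} makes $\|v+w\|_T$ at most about $\frac34$. On the right, both lengths are chosen before all positions, the singletons of the support are admissible, and $\|v+w\|_T\ge1$. Section~\ref{sec:types} shows that all lengths can be moved in front of all positions, however deep the nesting. Section~\ref{sec:repeated} shows that averages of averages, nested $2k$ times with lengths chosen late, have norm at most about $2^{-k}$, and Section~\ref{sec:proof} puts the two facts together.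

\section{A stable translation-invariant average}\label{sec:average}

\begin{proposition}\label{prop:N}
Let $X$ be a Banach space, $Y$ a superstable Banach space, and $f\colon X\to Y$ a map with $\omega_f(t)<\infty$ for all $t\ge0$. There is a function $N\colon X\to[0,\infty)$ with
\begin{equation}\label{eq:bounds}
\rho_f(\|x\|)\le N(x)\le\omega_f(\|x\|)\qquad(x\in X)
\end{equation}
such that
\begin{equation}\label{eq:stableN}
\lim_{i,\mathcal U}\lim_{j,\mathcal V}N(x_i+y_j)=\lim_{j,\mathcal V}\lim_{i,\mathcal U}N(x_i+y_j)
\end{equation}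
for all bounded families $(x_i)_{i\in I}$, $(y_j)_{j\in J}$ in $X$ and all ultrafilters $\mathcal U$ on $I$ and $\mathcal V$ on $J$.
\end{proposition}

Arbitrary index sets are allowed because the exchanges in \eqref{eq:swap} involve compound indices such as $(m,v)$. The function $N(x)$ will be an average over $z\in X$ of $\|f(x+z)-f(z)\|$. For each $z$ the iterated limits of $\|f(x_i+z)-f(z-y_j)\|$ commute, and the difficulty is to carry this through the average, because limits along ultrafilters do not commute with integrals. We first reduce to sequences and ordinary limits.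

\begin{lemma}\label{lem:extract}
Let $\mathcal U,\mathcal V$ be ultrafilters on sets $I,J$, let $(D_{ij})_{i\in I,j\in J}$ be a bounded family of reals, and put $A=\lim_{i,\mathcal U}\lim_{j,\mathcal V}D_{ij}$ and $B=\lim_{j,\mathcal V}\lim_{i,\mathcal U}D_{ij}$. There are sequences $(i_r)$ in $I$ and $(j_s)$ in $J$ such that $\lim_r\lim_sD_{i_rj_s}=A$ and $\lim_s\lim_rD_{i_rj_s}=B$ as ordinary limits, all inner limits existing.
\end{lemma}

\begin{proof}
Put $a_i=\lim_{j,\mathcal V}D_{ij}$ and $b_j=\lim_{i,\mathcal U}D_{ij}$. Choose $i_1,j_1,i_2,j_2,\dots$ in this order so that $|a_{i_r}-A|<\frac1r$ and $|D_{i_rj_s}-b_{j_s}|<\frac1r$ for all $s<r$, and so that $|b_{j_s}-B|<\frac1s$ and $|D_{i_rj_s}-a_{i_r}|<\frac1s$ for all $r\le s$. Each choice is a point of a finite intersection of members of $\mathcal U$ or of $\mathcal V$. Then $\lim_sD_{i_rj_s}=a_{i_r}\to A$ and $\lim_rD_{i_rj_s}=b_{j_s}\to B$.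
\end{proof}

Call a bounded matrix $\kappa=(\kappa_{ij})_{i,j\in\mathbb N}$ of reals a \emph{stable kernel} if $\lim_{i,\mathcal U}\lim_{j,\mathcal V}\kappa_{ij}=\lim_{j,\mathcal V}\lim_{i,\mathcal U}\kappa_{ij}$ for all ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$. The condition is automatic when one of them is principal, so $\kappa_{ij}=\|G_i-H_j\|$ is a stable kernel whenever $(G_i)$, $(H_j)$ are bounded sequences in a stable Banach space.

We want to show that an integral of stable kernels has equal iterated limits. Dominated convergence would do this if the entries converged almost everywhere along subsequences, but a bounded sequence of functions need not have such a subsequence: the Rademacher functions are at mutual distance $\sqrt2$ in $L_2$. Suitable convex combinations do converge almost everywhere. So we need to know that stability survives convex combinations of rows and of columns, and for this we translate it into weak compactness, which passes to convex hulls. A \emph{probability vector} is a finitely supported sequence of nonnegative numbers with sum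 $1$.

\begin{lemma}\label{lem:convex}
Let $\kappa$ be a stable kernel, let $\alpha^r,\beta^n$ $(r,n\in\mathbb N)$ be probability vectors, and let $s_{rn}=\sum_{i,j}\alpha^r_i\beta^n_j\kappa_{ij}$. Suppose that the limits $a_r=\lim_ns_{rn}$, $b_n=\lim_rs_{rn}$ and $L=\lim_ra_r$ exist. Then $b_n\to L$.
\end{lemma}

\begin{proof}
Recall that the ultrafilters on $\mathbb N$ form a compact Hausdorff space $\beta\mathbb N$ and that $\ell_\infty=C(\beta\mathbb N)$ isometrically, where $g\in\ell_\infty$ takes the value $g(\mathcal V)=\lim_{j,\mathcal V}g(j)$ at $\mathcal V$. Regard the rows $\kappa_i=(\kappa_{ij})_j$ as elements of this space.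

Every sequence of rows has a weakly convergent subsequence. Indeed, a diagonal argument gives a subsequence $(\kappa_{i_r})_r$ that converges at each $j\in\mathbb N$ to a number $g(j)$, and $g\in\ell_\infty$. Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$ and let $\mathcal V\in\beta\mathbb N$. Stability, applied to $\mathcal V$ and to the ultrafilter $\{E:\{r:i_r\in E\}\in\mathcal U\}$, gives
\[
\lim_{r,\mathcal U}\kappa_{i_r}(\mathcal V)=\lim_{r,\mathcal U}\lim_{j,\mathcal V}\kappa_{i_rj}=\lim_{j,\mathcal V}\lim_{r,\mathcal U}\kappa_{i_rj}=\lim_{j,\mathcal V}g(j)=g(\mathcal V).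
\]
Since $\mathcal U$ is arbitrary, $\kappa_{i_r}\to g$ pointwise on $\beta\mathbb N$. Functionals on $C(\beta\mathbb N)$ are integrals against finite signed measures (Riesz representation theorem), so dominated convergence gives $\kappa_{i_r}\to g$ weakly.

By the Eberlein--\v{S}mulian theorem (a subset of a Banach space in which every sequence has a weakly convergent subsequence is relatively weakly compact) and Krein's theorem (the closed convex hull of a weakly compact set is weakly compact), the closed convex hull of the rows is weakly compact. It contains $F_r=\sum_i\alpha^r_i\kappa_i$, so $(F_r)$ has a weak limit $F$ along a nonprincipal ultrafilter: whenever $\psi\in\ell_\infty^*$ and $\psi(F_r)$ converges, its limit is $\psi(F)$. Write $\beta^n(g)=\sum_j\beta^n_jg(j)$, so that $s_{rn}=\beta^n(F_r)$ and $b_n=\beta^n(F)$. Let $\mathcal W$ be any nonprincipal ultrafilter on $\mathbb N$ and define $\phi\in\ell_\infty^*$ by $\phi(g)=\lim_{n,\mathcal W}\beta^n(g)$. Then $\phi(F_r)=a_r\to L$, so $\phi(F)=L$, that is, $\lim_{n,\mathcal W}b_n=L$. Since $\mathcal W$ is arbitrary,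 $b_n\to L$.
\end{proof}

\begin{lemma}\label{lem:integral}
Let $c\ge0$, let $Q$ be a closed subset of $[0,c]^{\mathbb N\times\mathbb N}$ (product topology) consisting of stable kernels, and let $\sigma$ be a Borel probability measure on $Q$. Put $D_{ij}=\int_Q\kappa_{ij}\,d\sigma(\kappa)$. If the limits $A_i=\lim_jD_{ij}$, $B_j=\lim_iD_{ij}$, $A=\lim_iA_i$ and $B=\lim_jB_j$ exist, then $A=B$.
\end{lemma}

\begin{proof}
Let $H$ be the Hilbert space of sequences $u=(u(1),u(2),\dots)$ in $L_2(\sigma)$ with $\|u\|^2=\sum_q\|u(q)\|_{L_2}^2<\infty$. We use the following fact. \emph{If $(u_j)$ is bounded in $H$, there are $u\in H$ and probability vectors $\beta^n$ supported in $[n,\infty)$ with $\sum_j\beta^n_ju_j(q)\to u(q)$ $\sigma$-a.e.\ for every $q$.} To see this, let $u$ be the weak limit of a subsequence. By Mazur's theorem (a convex set has the same weak and norm closures), $u$ lies in the closed convex hull of $\{u_j:j\ge n\}$, so there is $\beta^n$ supported in $[n,\infty)$ with $\|\sum_j\beta^n_ju_j-u\|\le2^{-n}$. Then $\int\sum_n|\sum_j\beta^n_ju_j(q)-u(q)|^2\,d\sigma<\infty$,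 so the terms of the series tend to $0$ a.e.

Write $\kappa_{ij}$ also for the coordinate function on $Q$. Apply the fact to $u_j=(2^{-i}\kappa_{ij})_{i}$. We obtain $\beta^n$ and functions $w_i$ with values in $[0,c]$ such that $\sum_j\beta^n_j\kappa_{ij}\to w_i$ a.e.\ for every $i$. By dominated convergence, and since the supports of the $\beta^n$ move to infinity, $\int w_i\,d\sigma=\lim_n\sum_j\beta^n_jD_{ij}=A_i$. Apply the fact again to $u_i'=(w_i,2^{-1}\kappa_{i1},2^{-2}\kappa_{i2},\dots)$. We obtain probability vectors $\alpha^r$ supported in $[r,\infty)$ and functions $L$ and $t_j$ with $\sum_i\alpha^r_iw_i\to L$ and $\sum_i\alpha^r_i\kappa_{ij}\to t_j$ a.e., and $\int t_j\,d\sigma=\lim_r\sum_i\alpha_i^rD_{ij}=B_j$.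

Outside a countable union of null sets, the sums $s_{rn}=\sum_{i,j}\alpha^r_i\beta^n_j\kappa_{ij}$ satisfy
\[
\lim_ns_{rn}=\sum_i\alpha^r_iw_i\to L\quad(r\to\infty),\qquad\lim_rs_{rn}=\sum_j\beta^n_jt_j .
\]
Lemma~\ref{lem:convex} gives $\sum_j\beta^n_jt_j\to L$ a.e. All these functions take values in $[0,c]$, so
\[
A=\lim_r\sum_i\alpha^r_iA_i=\lim_r\int\sum_i\alpha^r_iw_i\,d\sigma=\int L\,d\sigma=\lim_n\int\sum_j\beta^n_jt_j\,d\sigma=\lim_n\sum_j\beta^n_jB_j=B.\qedhere
\]
\end{proof}

Two more standard tools enter the proof of the proposition. An \emph{invariant mean} on an abelian group $X$ is a positive linear functional $\mathbf m$ on the bounded real functions on $X$ with $\mathbf m(1)=1$ and $\mathbf m_z\,\varphi(z+u)=\mathbf m_z\,\varphi(z)$ for all $u\in X$; the subscript names the variable being averaged. One exists by the Markov--Kakutani fixed point theorem, since translations act as commuting weak*-continuous affine maps on the weak*-compact convex set of positive functionals with $\mathbf m(1)=1$. The \emph{ultrapower} $Y^{\mathcal W}$ of $Y$ along an ultrafilter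 $\mathcal W$ on $\mathbb N$ is the Banach space of bounded sequences $(y_l)$ in $Y$, normed by $\lim_{l,\mathcal W}\|y_l\|$, modulo the sequences of norm $0$. It is finitely representable in $Y$: if $F\subset Y^{\mathcal W}$ has a basis represented by $(y^1_l)_l,\dots,(y^q_l)_l$, the linear maps $S_l$ sending the basis to $y^1_l,\dots,y^q_l$ are uniformly bounded and satisfy $\lim_{l,\mathcal W}\|S_lz\|=\|z\|$ for each $z\in F$, hence uniformly on the compact unit sphere of $F$.

\begin{proof}[Proof of Proposition~\ref{prop:N}]
Let $\mathbf m$ be an invariant mean on $(X,+)$ and put $N(x)=\mathbf m_z\|f(x+z)-f(z)\|$. The averaged function lies between $\rho_f(\|x\|)$ and $\omega_f(\|x\|)<\infty$, so $N$ is defined and \eqref{eq:bounds} holds by positivity. Replacing $z$ by $z-y$, invariance gives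
\begin{equation}\label{eq:inv}
N(x+y)=\mathbf m_z\|f(x+z)-f(z-y)\| .
\end{equation}

Suppose that \eqref{eq:stableN} fails. By Lemma~\ref{lem:extract} there are sequences $(x_i)$, $(y_j)$ of norm at most some $R$ such that $D_{ij}=N(x_i+y_j)$ has ordinary iterated limits $A\ne B$, all inner limits existing. Put
\[
g_i(z)=f(x_i+z)-f(z),\qquad h_j(z)=f(z-y_j)-f(z),\qquad\kappa(z)=\big(\|g_i(z)-h_j(z)\|\big)_{i,j}.
\]
Subtracting $f(z)$ makes $g_i(z)$ and $h_j(z)$ bounded by $\omega_f(R)$ uniformly in $i,j,z$. Let $Q$ be the closure of $\{\kappa(z):z\in X\}$ in the compact metrizable space $[0,2\omega_f(R)]^{\mathbb N\times\mathbb N}$. The mean is only finitely additive, but it defines a positive functional $\varphi\mapsto\mathbf m_z\,\varphi(\kappa(z))$ on $C(Q)$ that sends $1$ to $1$, and the Riesz representation theorem represents this functional by a Borel probability measure $\sigma$ on $Q$. Taking for $\varphi$ a coordinate function, \eqref{eq:inv} gives $D_{ij}=\int_Q\kappa_{ij}\,d\sigma$.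

The price of countable additivity is that $\sigma$ lives on the closure $Q$, so we need every $\kappa\in Q$ to be stable. Write $\kappa=\lim_l\kappa(z_l)$, fix a nonprincipal ultrafilter $\mathcal W$ on $\mathbb N$, and let $G_i,H_j\in Y^{\mathcal W}$ be the classes of $(g_i(z_l))_l$ and $(h_j(z_l))_l$. They have norm at most $\omega_f(R)$, and $\|G_i-H_j\|=\lim_{l,\mathcal W}\kappa(z_l)_{ij}=\kappa_{ij}$. The space $Y^{\mathcal W}$ is finitely representable in the superstable space $Y$, hence stable, so $\kappa$ is a stable kernel. Lemma~\ref{lem:integral} gives $A=B$, a contradiction.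
\end{proof}

\begin{remark}\label{rem:super}
The last paragraph is the only place where superstability is used. Stability of $Y$ makes each $\kappa(z)$ stable, but this does not pass to pointwise limits: the kernels equal to $1$ for $i<j\le l$ and to $0$ otherwise are stable, being finitely supported, and as $l\to\infty$ they converge to the indicator of $\{i<j\}$, whose iterated limits are $1$ and $0$.
\end{remark}

\section{Types of far vectors}\label{sec:types}

From now on $p$, $Y$ and $f$ are as in Theorem~\ref{thm:main}, $X=T^{(p)}$, $N$ is given by Proposition~\ref{prop:N}, and $\mathcal U$ is a fixed nonprincipal ultrafilter on $\mathbb N$. Nested averages involve long strings of iterated limits. To handle them we encode a whole string as one ultrafilter on a set of vectors, so that nesting becomes an algebraic operation.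

\subsection*{Operations on ultrafilters}
An ultrafilter is determined by its quantifier ``for a.e.'', and we define three operations by this means. Let $S$ be a set.
\begin{itemize}
\item \emph{Image.} If $h\colon S'\to S$ and $\mu$ is an ultrafilter on $S'$, a property holds $h(\mu)$-a.e.\ if it holds at $h(s')$ for $\mu$-a.e.\ $s'$.
\item \emph{Limit.} If $(\mu_i)_{i\in I}$ are ultrafilters on $S$ and $\mathcal Z$ is an ultrafilter on $I$, a property holds $(\lim_{i,\mathcal Z}\mu_i)$-a.e.\ if, for $\mathcal Z$-a.e.\ $i$, it holds $\mu_i$-a.e.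
\item \emph{Product.} If $S$ is a commutative semigroup, a property holds $(\mu*\nu)$-a.e.\ if, for $\mu$-a.e.\ $v$ and then $\nu$-a.e.\ $w$, it holds at $v+w$.
\end{itemize}
Each rule defines an ultrafilter, because the quantifier ``for a.e.''\ commutes with negation and with finite conjunction, and so do its iterates. If $\varphi$ is bounded on a set that belongs to every $\mu_i$, then
\begin{equation}\label{eq:limlim}
\lim_{s,\,\lim_i\mu_i}\varphi(s)=\lim_{i,\mathcal Z}\lim_{s,\mu_i}\varphi(s):
\end{equation}
if $L$ is the right side, then for $\mathcal Z$-a.e.\ $i$ the inner limit is within $\varepsilon$ of $L$, and then $|\varphi(s)-L|<2\varepsilon$ for $\mu_i$-a.e.\ $s$. The same argument gives $\lim_{\mu*\nu}\varphi=\lim_{v,\mu}\lim_{w,\nu}\varphi(v+w)$ for bounded $\varphi$. The product is associative, and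
\begin{equation}\label{eq:quant}
\begin{split}
&\text{a property holds $(\mu_1*\dots*\mu_m)$-a.e.\ if and only if for $\mu_1$-a.e.\ $v_1$, for $\mu_2$-a.e.\ $v_2$, \dots,}\\
&\text{for $\mu_m$-a.e.\ $v_m$, it holds at $v_1+\dots+v_m$,}
\end{split}
\end{equation}
since every bracketing unfolds to this string. We write $\mu^{*m}$ for the $m$-fold product. Finally,
\begin{equation}\label{eq:left}
\big(\lim_{i,\mathcal Z}\mu_i\big)*\nu=\lim_{i,\mathcal Z}(\mu_i*\nu),
\end{equation}
as both sides quantify over $i$, then $v$, then $w$. There is no such identity in the right factor: $\nu*\lim_i\mu_i$ chooses $i$ after the $\nu$-variable, and $\lim_i(\nu*\mu_i)$ chooses it before. This is the difference between the two ends of \eqref{eq:swap}.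

\subsection*{Far ultrafilters and their types}
Let $P$ be the additive semigroup of finitely supported sequences with coordinates in $[0,\infty)$. For $v\in P$ put $v^{1/p}=\sum_lv_l^{1/p}e_l\in X$. This change of variable reduces all estimates to $T$:
\[
\|v^{1/p}\|_X^p=\|v\|_T\le\|v\|_1,\qquad(v+w)^{1/p}=v^{1/p}+w^{1/p}\ \text{ if $v,w$ have disjoint supports.}
\]
For real $\Lambda>0$ let $\mathcal F_\Lambda$ be the set of ultrafilters $\mu$ on $P$ that have \emph{mass} $\Lambda$, meaning $\|v\|_1=\Lambda$ for $\mu$-a.e.\ $v$, and are \emph{far}, meaning that for each $n$, $\mu$-a.e.\ $v$ is supported in $(n,\infty)$. By the definitions, a limit of members of $\mathcal F_\Lambda$ is in $\mathcal F_\Lambda$, and $\mu*\nu\in\mathcal F_{\Lambda+\Lambda'}$ if $\mu\in\mathcal F_\Lambda$ and $\nu\in\mathcal F_{\Lambda'}$, because $\|\cdot\|_1$ is additive on $P$. For $t>0$ let $t\mu\in\mathcal F_{t\Lambda}$ be the image of $\mu$ under $v\mapsto tv$. Since this map is additive,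
\begin{equation}\label{eq:scale}
t(\mu*\nu)=(t\mu)*(t\nu),\qquad t\lim_{i,\mathcal Z}\mu_i=\lim_{i,\mathcal Z}t\mu_i,\qquad t(s\mu)=(ts)\mu .
\end{equation}

The \emph{type} of $\mu\in\mathcal F_\Lambda$ is the function
\[
\tau_\mu(x)=\lim_{v,\mu}N(x+v^{1/p}),\qquad x\in X .
\]
The limit exists because $N(x+v^{1/p})\le\omega_f(\|x\|+\Lambda^{1/p})$ when $\|v\|_1=\Lambda$. In the end only $\tau_\mu(0)$ matters, but part (a) below shows that the value of a product at $0$ depends on the values of a factor elsewhere, so we keep the whole function.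

\begin{lemma}\label{lem:types}
Let $\mu,\mu_i\in\mathcal F_\Lambda$ $(i\in I)$, let $\nu\in\mathcal F_{\Lambda'}$, and let $\mathcal Z$ be an ultrafilter on $I$. Limits of types are pointwise on $X$.
\begin{itemize}
\item[(a)] $\tau_{\nu*\mu}(x)=\lim_{w,\nu}\tau_\mu(x+w^{1/p})$. So $\tau_{\nu*\mu}$ depends on $\mu$ only through $\tau_\mu$.
\item[(b)] $\tau_{\mu*\nu}=\tau_{\nu*\mu}$.
\item[(c)] If $\tilde\mu=\lim_{i,\mathcal Z}\mu_i$, then $\tau_{\tilde\mu}=\lim_{i,\mathcal Z}\tau_{\mu_i}$.
\item[(d)] If $\tau_\mu=\lim_{i,\mathcal Z}\tau_{\mu_i}$, then $\tau_{\mu*\nu}=\lim_{i,\mathcal Z}\tau_{\mu_i*\nu}$.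
\end{itemize}
\end{lemma}

\begin{proof}
(a) For fixed $w$, farness of $\mu$ shows that $\mu$-a.e.\ $v$ has support disjoint from that of $w$. Hence
\[
\tau_{\nu*\mu}(x)=\lim_{w,\nu}\lim_{v,\mu}N\big(x+(w+v)^{1/p}\big)=\lim_{w,\nu}\lim_{v,\mu}N(x+w^{1/p}+v^{1/p}).
\]
(b) By the last formula, this is \eqref{eq:stableN} for the bounded families $(x+w^{1/p})_{\|w\|_1=\Lambda'}$ and $(v^{1/p})_{\|v\|_1=\Lambda}$.

(c) This is \eqref{eq:limlim}.

(d) Let $\tilde\mu=\lim_{i,\mathcal Z}\mu_i$. By (c), $\tau_{\tilde\mu}=\tau_\mu$. Using in turn (b), (a), (b), and \eqref{eq:left} with (c),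
\[
\tau_{\mu*\nu}=\tau_{\nu*\mu}=\tau_{\nu*\tilde\mu}=\tau_{\tilde\mu*\nu}=\lim_{i,\mathcal Z}\tau_{\mu_i*\nu}.\qedhere
\]
\end{proof}

Together, (b) and (d) say that at the level of types the product is continuous in each factor, which repairs the asymmetry noted after \eqref{eq:left}.

\subsection*{Flat ultrafilters}
We now name the ultrafilters in which the length and the coefficients are fixed before any position. Let $\eta\in\mathcal F_1$ be the image of $\mathcal U$ under $n\mapsto e_n$. Let $\Delta_\Lambda$ be the set of finite strings $a=(a_1,\dots,a_r)$, of any length $r\ge1$, of positive reals with sum $\Lambda$. For $a\in\Delta_\Lambda$ the \emph{flat} ultrafilter is $\pi_a=(a_1\eta)*\dots*(a_r\eta)\in\mathcal F_\Lambda$. By associativity $\pi_a*\pi_b=\pi_{ab}$, where $ab$ is the concatenation. Let $\mathcal K_\Lambda$ be the closure of $\{\tau_{\pi_a}:a\in\Delta_\Lambda\}$ in $\mathbb R^X$ for pointwise convergence, and let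
\[
\mathcal R_\Lambda=\{\mu\in\mathcal F_\Lambda:\tau_\mu\in\mathcal K_\Lambda\}
\]
be the set of ultrafilters that $N$ cannot separate from flat ones. Being closed, $\mathcal K_\Lambda$ contains every pointwise limit along an ultrafilter of its elements. Conversely, each $\tau\in\mathcal K_\Lambda$ equals $\lim_{a,\mathcal Z}\tau_{\pi_a}$ for some ultrafilter $\mathcal Z$ on $\Delta_\Lambda$: the sets $\{a:\tau_{\pi_a}\in O\}$, with $O$ a neighborhood of $\tau$, are nonempty and closed under finite intersections, so they lie in an ultrafilter.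

\begin{proposition}\label{prop:R}
Let $\Lambda,\Lambda'>0$.
\begin{itemize}
\item[(i)] $\Lambda\eta\in\mathcal R_\Lambda$.
\item[(ii)] A limit $\lim_{i,\mathcal Z}\mu_i$ of members of $\mathcal R_\Lambda$ is in $\mathcal R_\Lambda$.
\item[(iii)] If $\mu\in\mathcal R_\Lambda$ and $\nu\in\mathcal R_{\Lambda'}$, then $\mu*\nu\in\mathcal R_{\Lambda+\Lambda'}$.
\item[(iv)] If $\mu\in\mathcal R_\Lambda$, then $\tau_\mu(0)\ge\rho_f\big((\Lambda/2)^{1/p}\big)$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) holds because $\Lambda\eta=\pi_{(\Lambda)}$, and (ii) follows from Lemma~\ref{lem:types}(c).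

(iii) Write $\tau_\mu=\lim_{a,\mathcal Z}\tau_{\pi_a}$ and $\tau_\nu=\lim_{b,\mathcal Z'}\tau_{\pi_b}$. For each $b\in\Delta_{\Lambda'}$, Lemma~\ref{lem:types}(d) gives $\tau_{\mu*\pi_b}=\lim_{a,\mathcal Z}\tau_{\pi_{ab}}\in\mathcal K_{\Lambda+\Lambda'}$. By parts (b), (d) and (b) of the lemma,
\[
\tau_{\mu*\nu}=\tau_{\nu*\mu}=\lim_{b,\mathcal Z'}\tau_{\pi_b*\mu}=\lim_{b,\mathcal Z'}\tau_{\mu*\pi_b}\in\mathcal K_{\Lambda+\Lambda'} .
\]

(iv) The condition $\tau(0)\ge\rho_f((\Lambda/2)^{1/p})$ is closed, so it suffices to treat $\pi_a$ with $a=(a_1,\dots,a_r)\in\Delta_\Lambda$. By \eqref{eq:quant} and since $\mathcal U$ contains the cofinite sets, $\pi_a$-a.e.\ $v$ has the form $\sum_{i\le r}a_ie_{n_i}$ with $r\le n_1<\dots<n_r$. The singletons $\{n_i\}$ are admissible, so $\|v\|_T\ge\frac12\sum_ia_i=\Lambda/2$. Hence $\|v^{1/p}\|_X\ge(\Lambda/2)^{1/p}$, and \eqref{eq:bounds} gives $N(v^{1/p})\ge\rho_f((\Lambda/2)^{1/p})$.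
\end{proof}

\section{Repeated averages}\label{sec:repeated}

It remains to build, from $\eta$ by products and limits, ultrafilters of given mass that live on vectors of small $T$-norm. For $\mu\in\mathcal F_1$ define its \emph{average} and its \emph{size} by
\[
\mathcal A\mu=\lim_{m,\mathcal U}\big(\tfrac1m\mu\big)^{*m}\in\mathcal F_1,\qquad\theta(\mu)=\lim_{v,\mu}\|v\|_T\le1 .
\]
An $\mathcal A\mu$-typical vector is $\frac1m(w_1+\dots+w_m)$, where a large $m$ is chosen first and then $\mu$-typical vectors $w_1,\dots,w_m$ one after another. Put $\mu_0=\eta$ and $\mu_k=\mathcal A\mu_{k-1}$. In a typical vector of $\mu_2$ each inner average chooses its length after all earlier positions are fixed, as on the left of \eqref{eq:swap}.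

\begin{lemma}\label{lem:inR}
For all $k\ge0$ and $t>0$ we have $t\mu_k\in\mathcal R_t$.
\end{lemma}

\begin{proof}
Since $N$ is not homogeneous, we cannot rescale at the end, and we run the induction on $k$ for all $t$ at once. The case $k=0$ is Proposition~\ref{prop:R}(i). For $k\ge1$, \eqref{eq:scale} gives $t\mu_k=\lim_{m,\mathcal U}(\frac tm\mu_{k-1})^{*m}$. By induction $\frac tm\mu_{k-1}\in\mathcal R_{t/m}$, so its $m$-th power is in $\mathcal R_t$ by (iii), and the limit is in $\mathcal R_t$ by (ii).
\end{proof}

To estimate sizes we follow Example~\ref{ex:two}. An admissible family that starts by position $q$ has at most $q$ sets, so the relevant quantity for a vector beyond $q$ is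
\[
\|y\|_{[q]}=\sup\Big\{\sum_{l=1}^n\|E_ly\|_T : n\le q,\ E_1<\dots<E_n\Big\}.
\]
One averaging step controls $\|\cdot\|_{[q]}$ by the size, and a second step turns this control into the factor $\frac12$. Nonzero vectors of $P$ are \emph{successive} if their supports satisfy $\operatorname{supp}w_1<\dots<\operatorname{supp}w_m$.

\begin{lemma}\label{lem:split}
Let $w_1,\dots,w_m\in P$ be successive with $\|w_j\|_1=1$ and $\|w_j\|_T\le\vartheta$, and let $y=\frac1m\sum_jw_j$. Then $\|y\|_{[q]}\le\vartheta+q/m$ for every $q\in\mathbb N$.
\end{lemma}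

\begin{proof}
Let $E_1<\dots<E_n$ with $n\le q$. Call $j$ \emph{split} if $\operatorname{supp}w_j$ meets at least two of the sets $E_l$, and for split $j$ let $l(j)$ be the least $l$ such that $E_l$ meets $\operatorname{supp}w_j$. The map $j\mapsto l(j)$ is injective. Indeed, let $j<j'$ be split. Then $\operatorname{supp}w_j$ contains a point of some $E_{l'}$ with $l'>l(j)$; this point exceeds $\max E_{l(j)}$, and $\operatorname{supp}w_{j'}$ lies beyond it, so $\operatorname{supp}w_{j'}$ misses $E_{l(j)}$. Hence at most $q$ indices are split. If $j$ is not split, at most one term of $\sum_l\|E_lw_j\|_T$ is nonzero, and the sum is at most $\|w_j\|_T\le\vartheta$ by \eqref{eq:basic}. If $j$ is split, the sum is at most $\|w_j\|_1=1$. Therefore $\sum_l\|E_ly\|_T\le\frac1m\sum_j\sum_l\|E_lw_j\|_T\le\vartheta+q/m$.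
\end{proof}

\begin{lemma}\label{lem:half}
Let $y_1,\dots,y_m\in P$ be successive with $\|y_i\|_1=1$, and suppose that $\|y_i\|_{[q_i]}\le\vartheta$ for $2\le i\le m$, where $q_i=\max\operatorname{supp}y_{i-1}$. Then $v=\frac1m\sum_iy_i$ satisfies $\|v\|_T\le\frac1m+\frac12\vartheta$.
\end{lemma}

\begin{proof}
The supports are disjoint, so $\|v\|_\infty\le\frac1m$. Let $n\le E_1<\dots<E_n$; we may assume that $\bigcup_lE_l$ meets $\operatorname{supp}v$. Let $i_0$ be the least $i$ such that $\operatorname{supp}y_i$ meets $\bigcup_lE_l$. A common point is at least $\min E_1$, so for $i>i_0$ we have $n\le\min E_1\le\max\operatorname{supp}y_{i_0}\le q_i$ and hence $\sum_l\|E_ly_i\|_T\le\vartheta$. The blocks with $i<i_0$ contribute nothing, and the block $y_{i_0}$ contributes at most $\|y_{i_0}\|_1=1$. Thus $\frac12\sum_l\|E_lv\|_T\le\frac1{2m}(1+m\vartheta)$, and \eqref{eq:T} gives the claim.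
\end{proof}

\begin{proposition}\label{prop:theta}
For every $\mu\in\mathcal F_1$ we have $\theta(\mathcal A\mathcal A\mu)\le\frac12\theta(\mu)$. Hence $\theta(\mu_{2k})\le2^{-k}$ for all $k\ge0$.
\end{proposition}

\begin{proof}
Let $\theta=\theta(\mu)$, $\nu=\mathcal A\mu$ and $\varepsilon>0$.

\emph{For each $q$, $\nu$-a.e.\ $y$ satisfies $\|y\|_{[q]}\le\theta+2\varepsilon$.} Since $\mathcal U$-a.e.\ $m$ satisfies $m\ge q/\varepsilon$, it suffices to prove this for $(\frac1m\mu)^{*m}$-a.e.\ $y$ when $m\ge q/\varepsilon$. Given $w_1,\dots,w_{j-1}$, $\mu$-a.e.\ $w_j$ has $\|w_j\|_1=1$, $\|w_j\|_T\le\theta+\varepsilon$, and support beyond those of the earlier vectors. By \eqref{eq:quant}, $(\frac1m\mu)^{*m}$-a.e.\ $y$ is an average $\frac1m\sum_jw_j$ of such vectors, and Lemma~\ref{lem:split} gives $\|y\|_{[q]}\le\theta+\varepsilon+q/m\le\theta+2\varepsilon$.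

\emph{The size of $\mathcal A\nu$.} Fix $m$. Given $y_1,\dots,y_{i-1}$, the number $q_i=\max\operatorname{supp}y_{i-1}$ is fixed, so by farness and the previous step $\nu$-a.e.\ $y_i$ has $\|y_i\|_1=1$, support in $(q_i,\infty)$, and $\|y_i\|_{[q_i]}\le\theta+2\varepsilon$. By \eqref{eq:quant} and Lemma~\ref{lem:half}, $(\frac1m\nu)^{*m}$-a.e.\ $v$ satisfies $\|v\|_T\le\frac1m+\frac12\theta+\varepsilon$. By \eqref{eq:limlim}, $\theta(\mathcal A\nu)\le\lim_{m,\mathcal U}(\frac1m+\frac12\theta+\varepsilon)=\frac12\theta+\varepsilon$. As $\varepsilon$ is arbitrary, the first claim follows, and the second follows by induction from $\theta(\mu_0)=1$.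
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $t>0$ and $\varepsilon>0$. Put $\Lambda=2t^p$, choose $k$ with $\Lambda2^{-k}<\varepsilon^p$, and let $\mu=\Lambda\mu_{2k}$. By Lemma~\ref{lem:inR}, $\mu\in\mathcal R_\Lambda$, so Proposition~\ref{prop:R}(iv) gives $\tau_\mu(0)\ge\rho_f(t)$. By Proposition~\ref{prop:theta}, $\lim_{v,\mu}\|v\|_T=\Lambda\theta(\mu_{2k})<\varepsilon^p$. Hence $\mu$-a.e.\ $v$ satisfies $\|v^{1/p}\|_X=\|v\|_T^{1/p}<\varepsilon$, and so $N(v^{1/p})\le\omega_f(\varepsilon)$ by \eqref{eq:bounds}. Therefore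
\[
\rho_f(t)\le\tau_\mu(0)\le\omega_f(\varepsilon)\qquad\text{for all }t>0,\ \varepsilon>0.\qedhere
\]
\end{proof}

\begin{remark}
The finiteness of $\omega_f$ is what allows the mean and the ultrafilter limits to be taken. It excludes only a trivial case: cutting a segment into $n$ equal pieces gives $\omega_f(nt)\le n\omega_f(t)$, so if $\omega_f$ is infinite somewhere, it is infinite at every $t>0$ and the inequality is empty. Of the norm of $T$ the proof uses two opposite features: flat vectors have norm at least half their mass (Proposition~\ref{prop:R}(iv)), and repeated averages shrink (Proposition~\ref{prop:theta}). The second cannot be omitted. If $\|\cdot\|_T$ is replaced by $\|\cdot\|_1$ and $p=2$, then $X=\ell_2$, Section~\ref{sec:types} and Lemma~\ref{lem:inR} hold without change, but $\theta(\mu)=1$ for all $\mu\in\mathcal F_1$; and the identity of $\ell_2$ is a coarse embedding into a superstable space by Example~\ref{ex:hilbert}.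
\end{remark}

\begin{thebibliography}{1}
\bibitem{BS} Bruno de Mendon\c{c}a Braga and Andrew Swift, \emph{Coarse embeddings into superstable spaces}, arXiv:1704.04468 (2017).
\end{thebibliography}
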